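# Base points of the bicanonical system when $p_g=0$ and $K^2=3$ or $4$

## 1. Counting bicanonical sections

We work over $\mathbb C$ and write $\iota=\sqrt{-1}$. For a smooth projective surface $S$ with canonical class $K=K_S$, put $p_g=h^0(K)$, $q=h^1(\mathcal O_S)$, $\chi=\chi(\mathcal O_S)=1-q+p_g$.

**Definition.** $S$ is a minimal surface of general type if $K$ is nef and $K^2>0$. Its bicanonical system is $|2K|$. A base point is a point $x\in S$ at which every section of $\mathcal O_S(2K)$ vanishes.

We use the following textbook facts.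

* (a) If $S$ is of general type, then $\chi\ge 1$.
* (b) If $S$ is minimal of general type, then $H^i(S,2K)=0$ for $i>0$ and $H^1(S,-K)=0$. By Riemann–Roch, $h^0(2K)=K^2+\chi$.
* (c) Hodge index: if $H^2>0$, then $H^2D^2\le(HD)^2$ for every divisor $D$; if $HD=0$, then $D^2\le0$, with equality only if $D\equiv0$.
* (d) Parity: $D^2+KD$ is even for every divisor $D$.

If $p_g=0$, then $1\le\chi=1-q$. So $q=0$, $\chi=1$ and $h^0(2K)=K^2+1$.

Two further facts may be used. (i) (Bombieri, Reider) If $K^2\ge5$, then $|2K|$ is base point free. (ii) (Mendes Lopes–Pardini) There is a family of minimal surfaces of general type with $p_g=0$, $K^2=2$ and $\pi_1^{alg}=\mathbb Z_3^2$ for which the base locus of $|2K|$ consists of two points. The paper by YongJoo Shin, "A characterization of Burniat surfaces with $K^2=4$ and of non nodal type", arXiv:1407.5785 (2014), asks about the two values in between: for $p_g=0$ and $K^2=3$ or $4$, can $|2K|$ have a base point?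

The first guess comes from a count. On a surface, three general sections of a globally generated line bundle have no common zero. Here we have $K^2+1$ sections, so four when $K^2=3$ and five when $K^2=4$. Nothing seems to force a common zero, and (i) points the same way. So one guesses that $|2K|$ is free in both cases. Let us test the count on smaller $K^2$.

For $K^2=1$ there are two sections. If $|2K|$ has a fixed curve, its points are base points. If not, two members without common component meet in $(2K)^2=4>0$ points, counted with multiplicity. So there is always a base point, as the count predicts.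

For $K^2=2$ there are three sections, and the count predicts freeness. Here is a case that can be checked by hand. Let $G=\mathbb Z_2^3$ act on $\mathbb P^6$ with coordinates $x_\chi$ indexed by the seven nontrivial characters $\chi$ of $G$. Let $Y\subset\mathbb P^6$ be given by four diagonal quadrics $Q_i=\sum_\chi a_{i\chi}x_\chi^2$ such that all $4\times4$ minors of $(a_{i\chi})$ are nonzero. A nonzero vector in the kernel of this $4\times 7$ matrix has at least five nonzero entries, so a point of $Y$ has at least five nonzero coordinates. Hence the Jacobian matrix $(2a_{i\chi}x_\chi)$ has rank $4$ on $Y$, and $Y$ is a smooth surface, connected since it is a complete intersection. An element $g\ne1$ of $G$ acts by $-1$ on four of the coordinates and by $+1$ on three. A fixed point would have at most four nonzero coordinates, so $G$ acts freely. We have $K_Y=\mathcal O_Y(1)$, through residues of $\ell\,\Omega_{\mathbb P^6}/\prod Q_i$ with $\ell$ linear, and $\Omega_{\mathbb P^6}$ is $G$-invariant because the product of all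 the $\chi(g)$ is $(-1)^4=1$. So $S=Y/G$ has $K_S^2=16/8=2$. The linear forms contain no invariant, so $p_g(S)=0$. The invariant quadratic forms are spanned by the $x_\chi^2$, so $H^0(2K_S)$ is spanned by seven squares with four relations, in accordance with $h^0(2K_S)=3$. The squares have no common zero. So here $|2K_S|$ is free.

By (ii), other surfaces with $K^2=2$ do have base points. The count is right on some surfaces and wrong on others, and it cannot decide the question. In fact the guess is wrong for both values.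

**Theorem A.** There is an explicit minimal surface of general type $S$ with $p_g(S)=0$, $K_S^2=3$ such that $|2K_S|$ has a base point.

**Theorem B.** There is a minimal surface of general type $S$ with $p_g(S)=0$, $K_S^2=4$ such that $|2K_S|$ has a base point. It is constructed from any general $(a,b,c)\in\mathbb C^3$.

So the bound $K^2\ge5$ in (i) is optimal. A supplement, not used for A and B, says what a base point means.

**Theorem C.** Let $S$ be minimal of general type with $p_g=0$. (1) Base points of $|2K_S|$ correspond bijectively to isomorphism classes of $K_S$-semistable rank 2 bundles $E$ with $\det E\cong K_S$, $c_2(E)=1$. (2) If $K_S^2=4$, then $|2K_S|$ has a base point if and only if there is $\rho:\pi_1(S)\to PU(2)\cong SO(3)$ with $w_2(\rho)=w_2(S)$ in $H^2(S,\mathbb Z/2)$. So for $K^2=4$ this property is constant in smooth connected families.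

We begin with Theorem C, because its proof is also the natural attempt to prove the guess, and it shows where that attempt ends.

## 2. Rank 2 bundles attached to base points, and the limit of the Bogomolov inequality

A rank 1 subsheaf $\mathcal O(A)\subset E$ of a rank 2 bundle is saturated if the quotient is torsion free. The quotient is then $\mathcal I_Z(B)$ with $\dim Z=0$ or $Z$ empty, $A+B=c_1(E)$ and $c_2(E)=AB+\mathrm{length}(Z)$.

**Definition.** $E$ is $K$-semistable (resp. $K$-stable) if $AK\le\frac12c_1(E)K$ (resp. $<$) for every saturated $\mathcal O(A)\subset E$. For example, $\mathcal O\oplus\mathcal O(K)$ has determinant $K$ and is not $K$-semistable, since $K\cdot K>\frac12K^2$.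

**Step 1: from a base point to a bundle.** Let $x$ be a base point. In the cohomology of $0\to\mathcal I_x(2K)\to\mathcal O(2K)\to\mathbb C_x\to0$ the map $H^0(2K)\to\mathbb C$ is zero and $H^1(2K)=0$, so $H^1(\mathcal I_x(2K))\cong\mathbb C$. By Serre duality $\mathrm{Ext}^1(\mathcal I_x(K),\mathcal O)\cong H^1(\mathcal I_x(2K))^*\cong\mathbb C$. So up to isomorphism there is a unique nonsplit extension
$$0\to\mathcal O\to E\to\mathcal I_x(K)\to0 .$$
The kernel of $\mathrm{Ext}^1(\mathcal I_x(K),\mathcal O)\to H^0(\mathcal Ext^1(\mathcal I_x(K),\mathcal O))=\mathbb C$ is $H^1(-K)=0$. So the class of the extension generates $\mathcal Ext^1\cong\mathbb C_x$, and $E$ is locally free by Serre's criterion. We have $\det E=K$, $c_2(E)=1$. Since $H^0(\mathcal I_x(K))\subset H^0(K)=0$, we get $h^0(E)=1$, so $E$ determines $x$ as the zero of its only section.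

**Step 2: this bundle is $K$-stable.** Let $\mathcal O(A)\subset E$ be saturated with $AK\ge\frac12K^2$. If $\mathcal O(A)\to\mathcal I_x(K)$ were zero, then $\mathcal O(A)\subset\mathcal O$, so $-A$ would be effective and $AK\le0$, which is false. So $D=K-A$ is effective, and $D\ne0$ because there is no nonzero map $\mathcal O(K)\to\mathcal I_x(K)$. Put $m=KD\ge0$; then $m\le\frac12K^2$. From $c_2(E)=1$ we get $D(K-D)\le1$, and $KD-D^2$ is even by (d), so $KD-D^2\le0$, that is, $D^2\ge m$. If $m>0$, then (c) gives $K^2m\le K^2D^2\le m^2$, so $m\ge K^2$, contradicting $m\le\frac12K^2$. If $m=0$, then $D^2\ge0$ and $KD=0$, so $D\equiv0$ by (c), impossible for a nonzero effective divisor.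

**Step 3: from a bundle back to a base point.** Let $E$ be $K$-semistable with $\det E\cong K$, $c_2(E)=1$. By Riemann–Roch $\chi(E)=2+\frac12(K^2-2)-\frac12K^2=1$. Also $h^2(E)=h^0(E^*\otimes K)=h^0(E)$, as $E^*\cong E(-K)$. So $2h^0(E)\ge1$, and $E$ has a section $s\ne0$. Let $G\ge0$ be the divisorial part of its zero scheme. Then $\mathcal O(G)\subset E$ is saturated, the residual zero scheme has length $c_2(E(-G))=1-KG+G^2\ge0$, and $m=KG\le\frac12K^2$. Suppose $G\ne0$. If $m=0$, then $G^2<0$ by (c), and $G^2$ is even, so $1+G^2\le-1$, a contradiction. If $m\ge1$, then $G^2\ge m-1$, so $G^2\ge m$ by parity, and $K^2m\le K^2G^2\le m^2$ gives $m\ge K^2$, a contradiction. So $G=0$ and $s$ vanishes at one reduced point $x$. We get $0\to\mathcal O\to E\to\mathcal I_x(K)\to0$, which does not split because $E$ is locally free and $\mathcal I_x(K)$ is not. So $\mathrm{Ext}^1(\mathcal I_x(K),\mathcal O)\ne0$, $H^1(\mathcal I_x(2K))\ne0$, and since $H^1(2K)=0$ the point $x$ is a base point. By uniqueness of the nonsplit extension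 and $h^0(E)=1$, the constructions in Steps 1 and 3 are inverse to each other. This proves (1).

**Step 4: where this stops as a proof of freeness.** Bogomolov's theorem says: if $c_1(E)^2>4c_2(E)$, there is a saturated $\mathcal O(A)\subset E$ such that $2A-c_1(E)$ has positive degree on every ample class. For the $E$ of Step 1 the hypothesis reads $K^2>4$. Passing to the limit of ample classes tending to $K$, we would get $AK\ge\frac12K^2$, contradicting Step 2. So there is no base point when $K^2\ge5$, as in (i). When $K^2=4$ we have equality $c_1^2=4c_2$, and when $K^2=3$ we have $c_1^2<4c_2$. The theorem then says nothing, and Step 2 shows that no destabilizing subsheaf can ever be found. To settle $K^2=3,4$ one either has to exclude stable bundles by other means or has to construct a surface. We shall construct.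

**Step 5: for $K^2=4$, a base point gives a representation.** Let $K^2=4$, so $c_1^2=4c_2$, and let $E$ be as in Step 1. First, $E$ is $H$-stable for every ample $H$. Otherwise there is a saturated $\mathcal O(A)\subset E$ with quotient $\mathcal I_Z(K-A)$ such that $\zeta=2A-K$ satisfies $\zeta H\ge0>\zeta K$. Then $\zeta H'=0$ for $H'=H+sK$ with $s=-\zeta H/\zeta K\ge0$, and $H'$ is ample (as a rational class). So $\zeta^2\le0$ by (c). But $4A(K-A)=K^2-\zeta^2$ gives $0=c_1^2-4c_2=\zeta^2-4\,\mathrm{length}(Z)$. So $\zeta^2=0$ and $\zeta\equiv0$, contradicting $\zeta K<0$. By Donaldson's theorem (a bundle on a projective surface that is stable with respect to an ample class carries a Hermite–Einstein metric) and since $c_1^2=4c_2$ is equality in the Bogomolov–Lübke inequality, $E$ is projectively flat. So $\mathbb P(E)$ comes from some $\rho:\pi_1(S)\to PU(2)$, and $w_2(\rho)=c_1(E)=K=w_2(S)$ mod $2$.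

**Step 6: a representation gives a base point.** Let $\rho$ be given, and let $\mathbb P_\rho$ be the flat $\mathbb P^1$-bundle. Consider $1\to\mu_2\to GL_2\to PGL_2\times\mathbb G_m\to1$, $A\mapsto([A],\det A)$. As $GL_2=(SL_2\times\mathbb G_m)/\mu_2$, the obstruction in $H^2(S,\mathbb Z/2)$ to lifting $(\mathbb P_\rho,K)$ to a rank 2 bundle is the sum of the obstruction $w_2(\rho)$ to lifting $\mathbb P_\rho$ to $SL_2$ and the obstruction $c_1(K)$ mod $2$ to extracting a square root of $K$. The sum is $w_2(\rho)+w_2(S)=0$. So $\mathbb P_\rho=\mathbb P(E)$ with $\det E=K$, and $E$ is algebraic by GAGA. $\mathrm{End}_0E$ is flat, so $0=c_2(\mathrm{End}_0E)=4c_2(E)-K^2$ and $c_2(E)=1$. It remains to see that $E$ is $K$-semistable. A saturated $\mathcal O(A)\subset E$ gives a nonzero map $\mathcal O(2A-K)\to\mathrm{End}_0E$, which sends a local section to the nilpotent endomorphism $E\to\mathcal I_Z(K-A)\to\mathcal O(A)\to E$. Now $\mathrm{End}_0E$ is flat unitary, and on a curve a flat unitary bundle $V$ receives no nonzero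 map from a line bundle of positive degree: such a map is a section of $V\otimes\Lambda$ with $\deg\Lambda<0$, and for a metric of negative curvature on $\Lambda$ the logarithm of its norm would be strictly subharmonic away from its zeros, while it has a maximum. Restricting to a general curve in a high multiple of an ample $H$, we get $(2A-K)H\le0$ for all ample $H$, hence $(2A-K)K\le0$ in the limit. Now apply (1). The criterion only involves $\pi_1(S)$ and $w_2(S)$, which are constant in smooth connected families. This proves Theorem C. $\square$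

## 3. The quaternion group acting on a plane bundle

We now prepare the constructions. Both surfaces come from a surface fibred in plane quartics over $\mathbb P^1$ with a free action of $\mathbb Z_2^2$.

For $v,w\in\mathbb C^2$ let $J(v,w)=v_0w_1-v_1w_0$, so $J(gv,gw)=\det(g)J(v,w)$. Put
$$\mathbf i=\begin{pmatrix}\iota&0\\0&-\iota\end{pmatrix},\quad \mathbf j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad \mathbf k=\mathbf i\mathbf j=\begin{pmatrix}0&\iota\\ \iota&0\end{pmatrix}.$$
They satisfy the quaternion relations. Let $Q=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}\subset SL_2$ and $\Gamma=Q/\{\pm1\}\cong\mathbb Z_2^2$. With $(q_1,q_2,q_3)=(\mathbf i,\mathbf j,\mathbf k)$ and $t,y\in\mathbb C^2$ put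
$$n_0=J(t,y),\quad n_k=J(q_kt,y),\quad \xi_k=J(q_kt,t),\quad \eta_k=J(q_ky,y).$$
Writing $x_1=t_0y_1$, $x_2=t_1y_0$, $x_3=t_1y_1$, $x_4=t_0y_0$, so that $x_1x_2=x_3x_4$, one finds
$$\begin{aligned}&n_0=x_1-x_2,\quad n_1=\iota(x_1+x_2),\quad n_2=x_3+x_4,\quad n_3=\iota(x_3-x_4),\\ &\xi=(2\iota t_0t_1,\ t_0^2+t_1^2,\ \iota(t_1^2-t_0^2)),\qquad \eta=(2\iota y_0y_1,\ y_0^2+y_1^2,\ \iota(y_1^2-y_0^2)).\end{aligned}\tag{1}$$
Hence $\sum\xi_k^2=\sum\eta_k^2=0$. The $\xi_k$ are a basis of $\mathbb C[t]_2$, so they have no common zero, and $t\mapsto(\xi_1:\xi_2:\xi_3)$ is an isomorphism of $\mathbb P^1$ onto the conic $\sum\xi_k^2=0$. In particular at most one $\xi_k$ vanishes at a given point. The zeros of $\xi_k$ are the two fixed points of $q_k$ on $\mathbb P^1_t$.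

For $q\in Q$ we have $J(q'qt,qy)=J(q^{-1}q'qt,y)$. So under $(t,y)\mapsto(q_kt,q_ky)$ the forms $n_0,n_k,\xi_k,\eta_k$ are fixed, and $n_l,\xi_l,\eta_l$ change sign for $l\ne k$, $l\ge1$. We refer to this as the sign rule.

Let $\mathcal P$ be the $\mathbb P^2$-bundle over $\mathbb P^1_t$ with Cox coordinates: its points are the classes of $(t;X,y)$, $t\ne0$, $(X,y)\neq0$, modulo
$$(\lambda,\mu)\cdot(t;X,y)=(\lambda t;\lambda^{-3}\mu X,\mu y).$$
Let $F$ be the fibre class and $H$ the class with $y_0,y_1\in H^0(H)$. A form has bidegree $(\alpha,\beta)$ if it is a section of $\mathcal O(\alpha F+\beta H)$, that is, if $(\lambda,\mu)$ multiplies it by $\lambda^\alpha\mu^\beta$. So $t_i$ has bidegree $(1,0)$, $y_i$ has $(0,1)$, $X$ has $(-3,1)$. For example $Xn_0$ has bidegree $(-2,2)$. Subtracting the degrees of all coordinates, $K_{\mathcal P}=-3H+F$. The contraction of $dt_0\,dt_1\,dX\,dy_0\,dy_1$ with the two Euler fields is a volume form $\Omega$ with values in $3H-F$.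

$Q$ acts by $q(t;X,y)=(qt;X,qy)$. Since $\det q=1$, $\Omega$ is $Q$-invariant. The element $-1$ equals $(\lambda,\mu)=(-1,-1)$, so it acts trivially on $\mathcal P$, and $\Gamma$ acts on $\mathcal P$. But $-1$ acts on $\mathcal O(\alpha F+\beta H)$ by $(-1)^{\alpha+\beta}$, so only the bundles with $\alpha+\beta$ even are $\Gamma$-linearized in this way.

We shall need the action on a fixed fibre. Let $g\in Q$ and $gt^*=\epsilon t^*$ with $\epsilon^2=-1$. Then $g(t^*;X,y)=(\epsilon t^*;X,gy)$, and rescaling by $(\lambda,\mu)=(\epsilon^{-1},\epsilon)$ gives $(t^*;\epsilon^{3}\epsilon X,\epsilon gy)$. So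
$$g\text{ acts on the fibre over }t^*\text{ by }(X,y)\mapsto(X,\epsilon gy),\tag{2}$$
and a section $\varphi$ of bidegree $(\alpha,\beta)$ has at the rescaled image point the value $\epsilon^{\beta-\alpha}\varphi(gt^*;X,gy)$. The factor is $1$ for $(2,2)$ and $-1$ for $(0,2)$.

## 4. Invariant plane quartic fibrations have invariant canonical forms

The first construction one would try is a divisor $W_0=\{\Phi=0\}$ with mild singularities, $\Phi$ a $Q$-invariant form of bidegree $(d,4)$, followed by division by $\Gamma$. This never gives $p_g=0$.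

Since $-1$ acts by $(-1)^{d+4}$ on forms of bidegree $(d,4)$, $d$ is even. If $d<0$, no monomial of degree $4$ in $y$ alone occurs, so $X$ divides $\Phi$; for irreducible $W_0$ we thus have $d\ge0$. By adjunction $\omega_{W_0}=\mathcal O(H+(d+1)F)$, through $g\mapsto\mathrm{Res}(g\,\Omega/\Phi)$ with $g$ of bidegree $(d+1,1)$, and invariant $g$ give invariant canonical forms. By the sign rule $g=n_0\xi_1^{d/2}$ is invariant if $d/2$ is even, and $g=n_1\xi_1^{d/2}$ is invariant if $d/2$ is odd. These $g$ are linear in $(X,y)$ and do not vanish on a quartic fibration. So if $W_0$ has at most rational double points and $\Gamma$ acts freely on it, then (a resolution of) $W_0/\Gamma$ has $p_g\ge1$.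

The canonical class is too large by multiples of $F$. It becomes smaller if $W_0$ is singular along whole fibres. The local picture is the surface $z^2=\tau^2g$ with $g(0)\ne0$: it is singular along $z=\tau=0$, its normalization is obtained by adding the function $u=z/\tau$ with $u^2=g$, and the conductor (the functions that multiply the normalization into the original ring) is generated by $\tau$. If this happens along the fibres over $d+2$ points, the canonical bundle becomes $\mathcal O(H+(d+1)F-(d+2)F)=\mathcal O(H-F)$. Its only forms will be $sX$ with $s\in\mathbb C[t]_2$, and $\mathbb C[t]_2$ contains no $\Gamma$-invariant. We now prove this.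

## 5. Normalization along double conics

**Lemma 1.** Let $\Phi$ be $Q$-invariant of bidegree $(d,4)$, $\Phi|_t\not\equiv0$ for all $t$, $W_0=\{\Phi=0\}$. Let $P\in\mathbb C[t]_{d+2}$, $d+2>0$, be $Q$-invariant with simple zeros, $U=\{P\ne0\}\subset\mathbb P^1$. Assume:

* (i) over $U$, $W_0$ is smooth except for ordinary nodes;
* (ii) near the fibre over each zero $p$ of $P$ (one coordinate $t_i$ normalized to $1$, $\tau$ a local parameter at $p$)
$$\Phi=\kappa(\mathsf Q^2-\tau^2G),\qquad\kappa\in\mathbb C^*,\tag{3}$$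
where $\mathsf Q,G$ are quadratic resp. quartic forms in $(X,y)$ with coefficients functions of $\tau$ and $\mathsf Q|_{\tau=0}\ne0$; the scheme $\{\mathsf Q=\tau u,\ u^2=G\}$ is smooth along its fibre $F_p=\{\tau=0\}$; and $F_p$ is a connected reduced curve whose image in $\mathbb P^2$ is not contained in a line.

Let $W$ be the normalization of $W_0$ and $f:W\to\mathbb P^1$. Then:

1. $W$ is irreducible, equals $W_0$ over $U$, is $\{\mathsf Q=\tau u,u^2=G\}$ near $F_p$, and
$$s\mapsto\mathrm{Res}(sP\Omega/\Phi)\tag{4}$$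
is a $Q$-equivariant isomorphism $\mathcal O_W(H-F)\cong\omega_W$.
2. $f_*\mathcal O_W(H)=\mathcal O(3)X\oplus\mathcal Oy_0\oplus\mathcal Oy_1$. So $H^0(\omega_W)=\{sX:s\in\mathbb C[t]_2\}$ and $H^0(\omega_W)^\Gamma=0$.

**Step 1: the local model is the normalization.** No component of $W_0$ lies in a fibre. Over $U$ it is a hypersurface with isolated singularities, so it is reduced there, hence reduced. The model near $p$ is given by two equations in a space of dimension $4$ ($\mathcal P$ and the fibre coordinate $u$ of $\mathcal O(2H)$), so its components have dimension at least $2$. As $\dim F_p=1$, it is a complete intersection of dimension $2$ without component in $\{\tau=0\}$. It is finite over $W_0$, because $u^2=G$ and $\mathsf Q^2-\tau^2G=\tau^2u^2-\tau^2G=0$. Where $\tau\ne0$ it is isomorphic to $W_0$ by $u=\mathsf Q/\tau$. It is smooth along $F_p$, hence over a neighborhood of $p$. So it is the normalization near $p$. Nodes are normal, so $W=W_0$ over $U$.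

**Step 2: irreducibility.** Each component of $W$ surjects onto $\mathbb P^1$, hence meets $F_p$ for some zero $p$ of $P$, which exists since $d+2>0$. Different components of the normal surface $W$ are disjoint, and $F_p$ is connected. So there is only one component.

**Step 3: the conductor is $P\mathcal O_W$.** Near $p$, $\mathcal O_W=\mathcal O_{W_0}+\mathcal O_{W_0}u$, because $u^2=G$, and $\tau\mathcal O_W\subset\mathcal O_{W_0}$, because $\tau u=\mathsf Q$. Conversely let $B=\mathcal O_{\mathcal P}/(\tau,\mathsf Q)$. Then $\mathcal O_W/\tau\mathcal O_W=B[u]/(u^2-G)=B\oplus Bu$, and $\mathcal O_{W_0}$ has image $B$. If $g$ and $gu$ lie in $\mathcal O_{W_0}$, then $\bar gu\in Bu\cap B=0$, so $\bar g=0$ and $g\in\tau\mathcal O_W$. So the conductor is $\tau\mathcal O_W$ near $p$, and $P\mathcal O_W$ globally.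

**Step 4: the dualizing sheaf.** As $\omega_{W_0}$ is invertible, $\omega_W=\mathcal Hom(\mathcal O_W,\omega_{W_0})=P\mathcal O_W\cdot\omega_{W_0}$. Now $\omega_{W_0}=\mathcal O(H+(d+1)F)$ consists of the residues $\mathrm{Res}(g\Omega/\Phi)$ with $g$ of bidegree $(d+1,1)$. Hence $\omega_W\cong\mathcal O_W(H+(d+1)F-(d+2)F)=\mathcal O_W(H-F)$ by (4). The map is equivariant because $P,\Omega,\Phi$ are invariant.

**Step 5: direct image and canonical forms.** For $t\in U$ the fibre is a plane quartic, so $H^0(F_t,H)$ has basis $X,y_0,y_1$. Over a zero $p$ of $P$ no nonzero linear form vanishes on $F_p$. The sheaf $f_*\mathcal O_W(H)$ is a bundle of rank 3, and $f_*\mathcal O_W(H)\otimes k(t)\hookrightarrow H^0(F_t,H)$. So $\mathcal O(3)\oplus\mathcal O^2\to f_*\mathcal O_W(H)$ is injective on all fibres, and being a map of bundles of the same rank it is an isomorphism. Twisting by $\mathcal O(-1)$, $H^0(\omega_W)=H^0(\mathcal O(2))X$. By the sign rule $\xi_1,\xi_2,\xi_3$ carry the three nontrivial characters of $\Gamma$, and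 $X$ is invariant. So there are no invariants. $\square$

The numbers are governed by $d$. Since $X,y_0,y_1$ have no common zero on $\mathcal P$, $(H-3F)H^2=0$, so $H^3=3$, and on $W$ we have $H^2=H^2(4H+dF)=12+d$ and $HF=4$. Hence
$$K_W^2=(H-F)^2=12+d-8=d+4.\tag{5}$$
With a free action of $\Gamma$ this suggests $d=8$ for a quotient with $K^2=3$. With $d=4$ the quotient has $K^2=2$, and a double cover can double it to $4$. We shall not rely on (5); it will be confirmed in both cases.

The reason to expect base points is the following observation.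

**Lemma 2.** In the situation of Lemma 1, $X^2\xi_1^2$, $X^2\xi_2^2$, $Xn_0$ are three linearly independent $Q$-invariant sections of $\mathcal O_W(2H-2F)\cong\omega_W^{2}$, and they vanish on $\mathrm{div}(X)$.

Proof. The bidegrees are $(-6+4,2)$ and $(-3+1,2)$, and invariance is the sign rule. On a general fibre, a plane quartic, a quadratic form vanishes only if it is zero. So a relation $(\lambda\xi_1^2+\mu\xi_2^2)X^2+\nu Xn_0=0$ gives $\nu=0$ and $\lambda\xi_1^2+\mu\xi_2^2=0$ for general $t$, so $\lambda=\mu=0$. $\square$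

If $S=W/\Gamma$ has $p_g=0$ and $K^2=3$, then $h^0(2K_S)=4$, so at most one bicanonical section, up to multiples and modulo these three, is nonzero on the image of $\mathrm{div}(X)$. A single section has zeros as soon as this curve has positive degree. That is Theorem A. If instead a quotient $\Sigma$ has $K^2=2$, then $h^0(2K_\Sigma)=3$, and all bicanonical sections vanish on the image of $\mathrm{div}(X)$. In Theorem B this image is a $(-2)$-curve, and a double cover turns it into an exceptional curve over a point. We now carry this out.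

## 6. Double lines over ten points: a surface with $K^2=3$

Let
$$\begin{gathered}l_1=\xi_2(\xi_1\eta_1+\xi_3\eta_3),\quad l_2=(\xi_1^2-2\xi_3^2)\eta_3-\xi_1\xi_3\eta_1,\quad b_\pm=l_1\pm l_2,\\ P=\xi_1\xi_2\xi_3(\xi_1^2-\xi_3^2),\qquad\Phi=b_+b_-+P^2X^4 .\end{gathered}\tag{6}$$
The bidegrees are $(4,2)$ for $l_1,l_2,b_\pm$, and $(8,4)$ for $\Phi$, since $P^2X^4$ has $(20-12,4)$. So $d=8$ and $\deg P=10=d+2$.

**Step 1: invariance and the zeros of $P$.** By the sign rule $(l_1,l_2)$ goes to $(-l_1,-l_2)$ under $\mathbf i$, to $(l_1,-l_2)$ under $\mathbf j$, to $(-l_1,l_2)$ under $\mathbf k$. So $b_+b_-=l_1^2-l_2^2$ is invariant, and so are $P$ and $\Phi$. The zeros of $P$ are $t_0t_1=0$; $t_0^2+t_1^2=0$; $t_1=\pm t_0$; and, from $\xi_1=\pm\xi_3$, $t_1/t_0=\pm1\pm\sqrt2$. These are ten distinct points. Let $U$ be their complement.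

**Step 2: the curves $b_\pm=0$ in $\{X=0\}=\mathbb P^1_t\times\mathbb P^1_y$.** This step provides smoothness over $U$. The form $\alpha\eta_1+\beta\eta_3=\iota(-\beta y_0^2+2\alpha y_0y_1+\beta y_1^2)$ has discriminant $-4(\alpha^2+\beta^2)$. For $b_\pm$ we have $\alpha_\pm=\xi_1(\xi_2\mp\xi_3)$ and $\beta_\pm=\xi_2\xi_3\pm(\xi_1^2-2\xi_3^2)$. Using $\xi_2^2+\xi_3^2=-\xi_1^2$, the term $\xi_1^2(\xi_2^2+\xi_3^2)=-\xi_1^4$ cancels $\xi_1^4$, and
$$\begin{aligned}\alpha_\pm^2+\beta_\pm^2&=\xi_1^2(\xi_2^2+\xi_3^2)\mp2\xi_1^2\xi_2\xi_3+\xi_2^2\xi_3^2\pm2\xi_2\xi_3(\xi_1^2-2\xi_3^2)+\xi_1^4-4\xi_1^2\xi_3^2+4\xi_3^4\\&=\xi_3^2(\xi_2^2\mp4\xi_2\xi_3-4\xi_1^2+4\xi_3^2)=\xi_3^2\,\delta_\pm,\qquad \delta_\pm=5\xi_2^2\mp4\xi_2\xi_3+8\xi_3^2.\end{aligned}\tag{7}$$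
The zeros of $\delta_\pm$ are given by $\xi_2=\rho\xi_3$ with $\rho=(2\pm6\iota)/5$ for $\delta_+$ and $\rho=(-2\pm6\iota)/5$ for $\delta_-$. Here $\rho^2=(-32\pm24\iota)/25\ne-1,0,-2$. Since $\rho^2\ne-1$, the equation $\xi_1^2=-(1+\rho^2)\xi_3^2$ gives two distinct points for each $\rho$. So $\delta_+$ and $\delta_-$, of degree $4$ in $t$, have four simple zeros each. None is a zero of $P$: on the line $\xi_2=\rho\xi_3$ the conditions $\xi_1=0$, $\xi_2=0$, $\xi_3=0$, $\xi_1^2=\xi_3^2$ mean $\rho^2=-1,0,\infty,-2$.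

The determinant of the coefficient vectors of $l_1,l_2$ in $(\eta_1,\eta_3)$ is
$$\det(l_1,l_2)=\xi_1\xi_2(\xi_1^2-2\xi_3^2)+\xi_2\xi_3\cdot\xi_1\xi_3=\xi_1\xi_2(\xi_1^2-\xi_3^2).\tag{8}$$
Two nonproportional elements of $\langle\eta_1,\eta_3\rangle$ have no common root, because $\eta_1=\eta_3=0$ means $y_0y_1=0$ and $y_0^2=y_1^2$, so $y=0$. By (8) the forms $l_1,l_2$, hence $b_+,b_-$, are independent over $U$. So the curves $b_+=0$ and $b_-=0$ are disjoint over $U$. Each is smooth over $U$: locally $b=Az^2+Bz+C$ with coefficients depending on $\tau$, at a singular point $\tau=z=0$ the function $C$ vanishes to order $\ge2$ and $B$ to order $\ge1$, so the discriminant $B^2-4AC$ vanishes to order $\ge2$; but by (7) it has only simple zeros on $U$, where $\xi_3\ne0$.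

**Step 3: hypothesis (i).** Over $U$, the point $y=0$ is not on $W_0$, since there $\Phi=P^2X^4\ne0$. So we may normalize some $y_i=1$. If $X\ne0$, then $\partial_X\Phi=4P^2X^3\ne0$. If $X=0$, smoothness follows from that of $\{b_+b_-=0\}$. So $W_0$ is smooth over $U$.

**Step 4: the form (3) at the zeros of $P$.** We show that near each zero $p$ of $P$
$$b_+b_-=\kappa(\mathsf Q^2-\tau^2N_2),\tag{9}$$
where $\mathsf Q,N_2$ are forms in $y$ of degree $2$ and $4$, $q=\mathsf Q|_{\tau=0}$ has two distinct roots $y^{(1)},y^{(2)}$, and $N_2(p)\ne0$ at both.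

Let first $p$ be a zero of $\xi_1\xi_2(\xi_1^2-\xi_3^2)$; then $\xi_3(p)\ne0$. By (8) $b_+(p)$ and $b_-(p)$ are proportional, and by (7) their discriminants are nonzero. So $b_+(p)=q$, $b_-(p)=\kappa q$ with $\kappa\ne0$ and $q$ has two distinct roots. Put $\mathsf Q=\frac12(b_++\kappa^{-1}b_-)$ and $\tau N=\frac12(b_+-\kappa^{-1}b_-)$; the latter vanishes at $p$, so $N$ is regular. Then $b_+=\mathsf Q+\tau N$, $b_-=\kappa(\mathsf Q-\tau N)$, and (9) holds with $N_2=N^2$. We have $\det(b_+,b_-)=-2\det(l_1,l_2)$, which has a simple zero at $p$, and also $\det(b_+,b_-)=-2\kappa\tau\det(\mathsf Q,N)$. So $\det(\mathsf Q,N)\ne0$ at $p$, $N(p)$ and $q$ are not proportional, and $N(p)\ne0$ at the roots of $q$.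

Let now $p$ be a zero of $\xi_3$. Since $\xi_2^2=-(\xi_1^2+\xi_3^2)$,
$$\begin{aligned}l_1^2&=-(\xi_1^2+\xi_3^2)(\xi_1^2\eta_1^2+2\xi_1\xi_3\eta_1\eta_3+\xi_3^2\eta_3^2),\\ l_2^2&=(\xi_1^2-2\xi_3^2)^2\eta_3^2-2\xi_1\xi_3(\xi_1^2-2\xi_3^2)\eta_1\eta_3+\xi_1^2\xi_3^2\eta_1^2 .\end{aligned}$$
So in $b_+b_-=l_1^2-l_2^2$ the coefficients of $\eta_1^2$, $\eta_1\eta_3$, $\eta_3^2$ are $-\xi_1^4-2\xi_1^2\xi_3^2$, $-6\xi_1\xi_3^3$, $-\xi_1^4+3\xi_1^2\xi_3^2-5\xi_3^4$. As $\xi_1^4\eta_2^2=-\xi_1^4\eta_1^2-\xi_1^4\eta_3^2$,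
$$b_+b_-=(\xi_1^2\eta_2)^2+\xi_3^2\big[-2\xi_1^2\eta_1^2-6\xi_1\xi_3\eta_1\eta_3+(3\xi_1^2-5\xi_3^2)\eta_3^2\big].$$
Take $\mathsf Q=\xi_1^2\eta_2$, $\kappa=1$, $\tau=\xi_3$ and $N_2$ the negative of the bracket. The roots of $\eta_2$ are distinct, and there $\eta_1^2=-\eta_3^2\ne0$. So the bracket at $\xi_3=0$ equals $5\xi_1^2\eta_3^2\ne0$.

**Step 5: hypothesis (ii), and $W$ is smooth.** By (9), $\Phi=\kappa(\mathsf Q^2-\tau^2G)$ with $G=N_2-\kappa^{-1}(P/\tau)^2X^4$. The fibre $F_p$ of $\{\mathsf Q=\tau u,\ u^2=G\}$ lies over the two lines $L_i=\{y\in\mathbb Cy^{(i)}\}$, which meet in $O=(1:0:0)$. Over $L_i$, with $y=\lambda y^{(i)}$, it is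
$$u^2=N_2(y^{(i)})\lambda^4-\mathrm{const}\cdot X^4$$
with both constants nonzero ($P/\tau\ne0$ at $p$): a double cover of $\mathbb P^1$ branched at four points, a smooth connected curve of genus 1. Over $O$ there are the two points $u=\pm u_0\ne0$, common to both curves. So $F_p$ is connected. It is a complete intersection and generically reduced, since $q$ has distinct roots, so it is reduced. Its image $L_1\cup L_2$ is not in a line.

Off $O$ the scheme $F_p$ is smooth, since $dq\ne0$ transversally to $L_i$ and the double cover of $L_i$ is smooth. As $F_p$ is the Cartier divisor $\tau=0$, the model is smooth there. At the points over $O$ use coordinates $(\tau,y_0,y_1,u)$, $X=1$. As $\mathsf Q$ is quadratic in $y$, $d\mathsf Q=0$ there, and the two equations have differentials $-u_0\,d\tau$ and $2u_0\,du-dG$, where $dG$ does not involve $du$. They are independent. So the model is smooth along $F_p$. Finally $\Phi|_t\not\equiv0$ for all $t$: over $U$ look at $P^2X^4$, at $p$ we have $\kappa q^2\ne0$. So Lemma 1 applies, $W$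 is smooth, and $\Gamma$ acts on $W_0$ and hence on $W$.

**Step 6: $\Gamma$ acts freely on $W$.** A fixed point of the class of $q_k$ lies over a zero $t^*$ of $\xi_k$. We use (2). We first show that $q_k$ exchanges $L_1$ and $L_2$.

* $k=1$: at $\xi_1=0$ we have $l_1=\xi_2\xi_3\eta_3$ and $l_2=-2\xi_3^2\eta_3$. So $q$ is proportional to $\eta_3$, with roots $(1,\pm1)$, and $\mathbf i$ acts on $\mathbb P^1_y$ by $(y_0:y_1)\mapsto(-y_0:y_1)$, which swaps them.
* $k=2$: at $\xi_2=0$, $b_\pm=\pm l_2$ and $q=l_2(t^*)$. As $l_2\mapsto-l_2$, $\mathbf j$ preserves the set of roots. The fixed points of $\mathbf j$ on $\mathbb P^1_y$ are $(1,\pm\iota)$, and there $(\eta_1,\eta_3)=(\mp2,-2\iota)$. With $\xi_1=\varepsilon\iota\xi_3$, $\varepsilon=\pm1$, we get $q=-3\xi_3^2(-2\iota)-\varepsilon\iota\xi_3^2(\mp2)=\iota\xi_3^2(6\pm2\varepsilon)\ne0$. So no root is fixed, and the two roots are swapped.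
* $k=3$: $q$ is proportional to $\eta_2$, with roots $(1,\pm\iota)$, and $\mathbf k(1,\iota)=(-1,\iota)\sim(1,-\iota)$. They are swapped.

So a fixed point can only lie over $L_1\cap L_2=O$. To see that the two points over $O$ are swapped, put $\varphi=b_+/\xi_1$, $b_+/\xi_2$, $\xi_1^2\eta_2/\xi_3$ for $k=1,2,3$, all of bidegree $(2,2)$. On $W$ we have $b_+=\mathsf Q+\tau N=\tau(u+N)$ for $k=1,2$, and $\xi_1^2\eta_2=\tau u$ for $k=3$; and $\xi_k$ is $\tau$ times a unit. So $\varphi$ is regular near $F_p$. As $N=0$ at $y=0$, over $O$ it is a fixed nonzero multiple of $u=\pm u_0$, so it distinguishes the two points. By (2), $q_k$ maps the coordinates $(X,0)$ to $(X,0)$ and the extra factor for bidegree $(2,2)$ is $1$.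

* $k=1$: $b_+\mapsto-b_+$ and $\xi_1\mapsto\xi_1$, so $\varphi\mapsto-\varphi$.
* $k=2$: $\varphi\mapsto b_-/\xi_2$. Here $\kappa=-1$, $\mathsf Q=l_2$, $\tau N=l_1$, $b_\pm=\pm\mathsf Q+\tau N=\tau(\pm u+N)$. So $b_-/\xi_2=-\varphi$ over $O$.
* $k=3$: $\eta_2\mapsto-\eta_2$, while $\xi_1^2$ and $\xi_3$ are fixed, so $\varphi\mapsto-\varphi$.

In each case the two points over $O$ are swapped. So $\Gamma$ acts freely, and $S:=W/\Gamma$ is a smooth projective surface.

**Step 7: the invariants of $S$.** Let $\tilde R=\mathrm{div}(X)$ on $W$. Over $U$ it is $\{b_+b_-=0\}$, which is smooth. Over a zero $p$ of $P$ its points have $X=0$, $q(y)=0$, $u^2=N_2\ne0$. With $z$ an affine coordinate of $\mathbb P^1_y$, the Jacobian matrix of $(\mathsf Q-\tau u,\ u^2-G)$ with respect to $(z,u)$ at $\tau=0$ has determinant $2u\,\partial_z\mathsf Q\ne0$. So $(X,\tau)$ are local coordinates on $W$, and $\tilde R$ is smooth and étale over $\mathbb P^1$ near $p$.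

The forms $b_\pm|_t$ are nonzero for every $t$: over $U$ because $b_+,b_-$ are independent, at zeros of $\xi_1\xi_2(\xi_1^2-\xi_3^2)$ because the discriminant is nonzero, and at zeros of $\xi_3$ because $\alpha_\pm=\xi_1\xi_2\ne0$. So the curves $b_\pm=0$ have no vertical components. Now $\tilde R$ is a smooth curve without vertical component, finite over $\{b_+b_-=0\}$ and isomorphic to it over $U$. So it is the disjoint union of the normalizations $B_\pm$ of $\{b_\pm=0\}$. By (7) these are double covers of $\mathbb P^1$ branched exactly at the four zeros of $\delta_\pm$, so they are irreducible curves of genus 1.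

As $\tilde R\sim H-3F$, $K_W=H-F\sim2F+\tilde R$. With $FB_\pm=2$ and $B_+B_-=0$ we get $K_WB_\pm=4+B_\pm^2$, and adjunction gives $K_WB_\pm+B_\pm^2=0$. So $B_\pm^2=-2$ and $K_WB_\pm=2$. A curve other than $B_\pm$ has nonnegative intersection with the effective divisor $2F+\tilde R$, because $F$ is nef. So $K_W$ is nef. Further $FK_W=F\tilde R=4$, and $K_W^2=2FK_W+\tilde RK_W=8+4=12$, as predicted by (5). Since $W\to S$ is étale of degree $4$, $K_S$ is nef with $K_S^2=3$, so $S$ is minimal of general type. By Lemma 1, $p_g(S)=\dim H^0(K_W)^\Gamma=0$. Hence $q=0$, $\chi=1$, $h^0(2K_S)=4$.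

**Step 8: the base point.** By (4), $H^0(2K_S)=H^0(W,\mathcal O(2H-2F))^Q$. By Lemma 2 a three-dimensional subspace vanishes on $\tilde R$. Let $R=\tilde R/\Gamma\subset S$. It is irreducible because $\mathbf j$ exchanges $b_+$ and $b_-$. We have $4K_SR=K_W\tilde R=4$, so $2K_SR=2$. The image of the four-dimensional space $H^0(2K_S)$ in $H^0(R,\mathcal O_R(2K_S))$ has dimension at most $1$. If it is $0$, every point of $R$ is a base point. If it is $1$, it is spanned by a single section of a line bundle of degree $2$ on $R$, and this section has a zero. In both cases all sections of $2K_S$ have a common zero on $R$. This proves Theorem A. $\square$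

## 7. A symmetric determinant with quaternionic symmetry

For $K^2=4$ we take $d=4$ and $P=\xi_1\xi_2\xi_3$, which is $Q$-invariant with six simple zeros. We want $\mathrm{div}(X)$ to consist of four sections of the fibration, and we want nodes that can be used as branch curves of a double cover. Nodes arise on a symmetric determinant $\det M=0$ at points where $M$ has corank $2$. The model is
$$\det\begin{pmatrix}f_1&f_2\\f_2&f_3\end{pmatrix}=f_1f_3-f_2^2,$$
which has a node at the origin if $f_1,f_2,f_3$ are coordinates.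

**Step 1: four quaternions of norm 4.** Put $E_0=1+\mathbf i+\mathbf j+\mathbf k$, $E_1=1+\mathbf i-\mathbf j-\mathbf k$, $E_2=1-\mathbf i+\mathbf j-\mathbf k$, $E_3=1-\mathbf i-\mathbf j+\mathbf k$, and $m_i=J(E_it,y)$, so
$$m_0=n_0+n_1+n_2+n_3,\ m_1=n_0+n_1-n_2-n_3,\ m_2=n_0-n_1+n_2-n_3,\ m_3=n_0-n_1-n_2+n_3 .$$
Since $\det(a+b\mathbf i+c\mathbf j+e\mathbf k)=a^2+b^2+c^2+e^2$, $\det E_i=4$; and $\sum E_i=4$. Multiplying out, $E_0\mathbf j=-1-\mathbf i+\mathbf j+\mathbf k$, $E_0\mathbf k=-1+\mathbf i-\mathbf j+\mathbf k$, $E_0\mathbf i=-1+\mathbf i+\mathbf j-\mathbf k$. So $E_1=-E_0\mathbf j$, $E_2=-E_0\mathbf k$, $E_3=-E_0\mathbf i$, and $E_1^{-1}=\mathbf jE_0^{-1}$, $E_2^{-1}=\mathbf kE_0^{-1}$, $E_3^{-1}=\mathbf iE_0^{-1}$. The elements $E_i^{-1}E_j$, $j\ne i$ in increasing order, are therefore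
$$i=0:\ -\mathbf j,-\mathbf k,-\mathbf i;\quad i=1:\ \mathbf j,-\mathbf i,\mathbf k;\quad i=2:\ \mathbf k,\mathbf i,-\mathbf j;\quad i=3:\ \mathbf i,-\mathbf k,\mathbf j.$$
Each row contains $\mathbf i,\mathbf j,\mathbf k$ once, with an odd number of minus signs. Since $J(E_jt,E_it)=4J(E_i^{-1}E_jt,t)$,
$$\prod_{j\ne i}J(E_jt,E_it)=-64P(t)\qquad(i=0,1,2,3).\tag{10}$$
That the right side does not depend on $i$ will matter at the very end. Conjugation by $\mathbf i,\mathbf j,\mathbf k$ takes $E_0$ to $E_1,E_2,E_3$, so $Q$ permutes the $E_i$ by conjugation, simply transitively through $\Gamma$.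

**Step 2: the matrix.** For $a,b,c\in\mathbb C$ put $\alpha=a\xi_2\xi_3$, $\beta=b\xi_3\xi_1$, $\gamma=c\xi_1\xi_2$ and
$$M=\mathrm{diag}(m_0,m_1,m_2,m_3)+X\begin{pmatrix}0&\gamma&\alpha&\beta\\ \gamma&0&\beta&\alpha\\ \alpha&\beta&0&\gamma\\ \beta&\alpha&\gamma&0\end{pmatrix},\qquad \Phi=\det M.$$
The entries have bidegree $(1,1)$, and $\Phi$ has bidegree $(4,4)$.

**Step 3: equivariance.** Let $L_q$ be the matrix of left multiplication by $q$ on $\langle1,\mathbf i,\mathbf j,\mathbf k\rangle=\langle e_0,\dots,e_3\rangle$. This is a representation of $Q$ by orthogonal matrices with $L_{-1}=-1$. We claim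
$$M(qt;X,qy)=L_qM(t;X,y)L_q^{-1}\qquad(q\in Q).\tag{11}$$
It suffices to check generators. If $Le_a=s_ae_{\pi(a)}$, then $(LML^T)_{\pi(a)\pi(b)}=s_as_bM_{ab}$.

* $q=\mathbf i$: $e_0\mapsto e_1$, $e_1\mapsto-e_0$, $e_2\mapsto e_3$, $e_3\mapsto-e_2$, so $\pi=(01)(23)$, $s=(1,-1,1,-1)$. On the right side the diagonal is permuted by $\pi$; the entries $01,23$ become $-\gamma X$; $02\leftrightarrow13$ with sign $+$, giving $\alpha X$; $03\leftrightarrow12$ with sign $-$, giving $-\beta X$. On the left, $m_i(\mathbf it,\mathbf iy)=J(\mathbf i^{-1}E_i\mathbf it,y)=m_{\pi(i)}$, and $(\alpha,\beta,\gamma)\mapsto(\alpha,-\beta,-\gamma)$ by the sign rule.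
* $q=\mathbf j$: $e_0\mapsto e_2$, $e_1\mapsto-e_3$, $e_2\mapsto-e_0$, $e_3\mapsto e_1$, so $\pi=(02)(13)$, $s=(1,-1,-1,1)$. On the right: $01\leftrightarrow23$ with sign $-$, giving $-\gamma X$; $02$ and $13$ with sign $-$, giving $-\alpha X$; $03\leftrightarrow12$ with sign $+$, giving $\beta X$. On the left, $m_i\mapsto m_{\pi(i)}$ and $(\alpha,\beta,\gamma)\mapsto(-\alpha,\beta,-\gamma)$.

The two sides agree. So $\Phi$ is $Q$-invariant.

**Step 4: a cyclic symmetry.** This allows us to treat only one of the three $\xi_k$. Let $r=\frac12E_0\in SL_2$. From Step 1 and $\mathbf jE_0=-E_3$, $\mathbf kE_0=-E_1$, $\mathbf iE_0=-E_2$ we get $r\mathbf ir^{-1}=\mathbf j$, $r\mathbf jr^{-1}=\mathbf k$, $r\mathbf kr^{-1}=\mathbf i$. Let $\varrho:(t;X,y)\mapsto(rt;X,ry)$. Since $\xi_k(rt)=J(r^{-1}q_krt,t)$, and likewise for $m_i$, under $\varrho$ we have $(\xi_1,\xi_2,\xi_3)\mapsto(\xi_3,\xi_1,\xi_2)$ and $(m_0,m_1,m_2,m_3)\mapsto(m_0,m_3,m_1,m_2)$. So $M_{(a,b,c)}\circ\varrho$ has diagonal $(m_0,m_3,m_1,m_2)$ and the entries $c\xi_3\xi_1$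 at $01,23$; $a\xi_1\xi_2$ at $02,13$; $b\xi_2\xi_3$ at $03,12$ (times $X$). Renaming the indices $0,1,2,3$ as $0,3,1,2$ we obtain $M_{(b,c,a)}$. So $\varrho$ maps $W_0$ for $(b,c,a)$ to $W_0$ for $(a,b,c)$, takes the zeros of $\xi_1$ to those of $\xi_2$ and the zeros of $\xi_2$ to those of $\xi_3$, and carries the action of $q$ into that of $rqr^{-1}$.

## 8. The six double conics

**Step 1: products of the $m_i$.** From (1) and $x_1x_2=x_3x_4$:
$$\begin{aligned}n_0^2+n_2^2-n_1^2-n_3^2&=2\textstyle\sum x_i^2=2\xi_2\eta_2,\\ n_0n_2-n_1n_3&=2(x_1x_3-x_2x_4)=2t_0t_1(y_1^2-y_0^2)=-\xi_1\eta_3,\\ n_0^2+n_1^2-n_2^2-n_3^2&=-8x_1x_2=2\xi_1\eta_1,\\ n_0^2+n_3^2-n_1^2-n_2^2&=2(x_1^2+x_2^2-x_3^2-x_4^2)=2\xi_3\eta_3 .\end{aligned}$$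
We have $m_0m_2=(n_0+n_2)^2-(n_1+n_3)^2$ and $m_1m_3=(n_0-n_2)^2-(n_1-n_3)^2$, and similarly $m_0m_1+m_2m_3=2(n_0^2+n_1^2-n_2^2-n_3^2)$ and $m_0m_3+m_1m_2=2(n_0^2+n_3^2-n_1^2-n_2^2)$. So
$$m_0m_2=2(\xi_2\eta_2-\xi_1\eta_3),\quad m_1m_3=2(\xi_2\eta_2+\xi_1\eta_3),\quad m_0m_1+m_2m_3=4\xi_1\eta_1,\quad m_0m_3+m_1m_2=4\xi_3\eta_3,$$
and $\sum m_i=4n_0$.

**Step 2: expanding the determinant.** The identity permutation contributes $\prod m_i$. The transpositions contribute $-X^2[\gamma^2(m_0m_1+m_2m_3)+\alpha^2(m_0m_2+m_1m_3)+\beta^2(m_0m_3+m_1m_2)]$. The 3-cycles on each triple contribute $2\alpha\beta\gamma X^3$ times the remaining $m_i$. The double transpositions contribute $(\alpha^4+\beta^4+\gamma^4)X^4$ and the 4-cycles $-2(\alpha^2\beta^2+\beta^2\gamma^2+\gamma^2\alpha^2)X^4$. So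
$$\Phi=4(\xi_2^2\eta_2^2-\xi_1^2\eta_3^2)-4X^2(\gamma^2\xi_1\eta_1+\alpha^2\xi_2\eta_2+\beta^2\xi_3\eta_3)+8\alpha\beta\gamma n_0X^3+DX^4,$$
$D=\alpha^4+\beta^4+\gamma^4-2\alpha^2\beta^2-2\beta^2\gamma^2-2\gamma^2\alpha^2$. With $\mathsf Q=2\xi_2\eta_2-\alpha^2X^2$, of bidegree $(2,2)$, we get $\Phi=\mathsf Q^2+\xi_1^2\Psi$, where
$$\begin{aligned}\Psi=&-4\eta_3^2-4X^2(c^2\xi_1\xi_2^2\eta_1+b^2\xi_3^3\eta_3)+8abc\,\xi_2^2\xi_3^2n_0X^3\\&+(b^4\xi_1^2\xi_3^4+c^4\xi_1^2\xi_2^4-2a^2b^2\xi_2^2\xi_3^4-2b^2c^2\xi_1^2\xi_2^2\xi_3^2-2c^2a^2\xi_2^4\xi_3^2)X^4.\end{aligned}$$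

**Step 3: the fibre over $t=(1,0)$.** There $\xi=(0,1,-\iota)$ and $n_0=y_1$. Put $\ell_1=y_1-\iota y_0$, $\ell_2=y_1+\iota y_0$. Then $\eta_2=\ell_1\ell_2$, $\eta_3=\frac\iota2(\ell_1^2+\ell_2^2)$, $y_1=\frac12(\ell_1+\ell_2)$, and $\alpha^2=-a^2$. So $\mathsf Q=2\ell_1\ell_2+a^2X^2$ and
$$\Psi=(\ell_1^2+\ell_2^2)^2+2b^2(\ell_1^2+\ell_2^2)X^2-4abc(\ell_1+\ell_2)X^3+2a^2(c^2-b^2)X^4 .$$
For $a\ne0$ the conic $\mathsf Q=0$ is smooth and parametrized by $(\ell_1,\ell_2,X)=(s_1^2,s_2^2,\omega s_1s_2)$ with $\omega^2=-2/a^2$. On it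
$$\Psi=(s_1^4+s_2^4)^2-\tfrac{4b^2}{a^2}s_1^2s_2^2(s_1^2+s_2^2)^2+\tfrac{8c^2}{a^2}s_1^4s_2^4+\tfrac{8bc\,\omega}{a}(s_1^2+s_2^2)s_1^3s_2^3 .\tag{12}$$

**Definition.** Condition (G0): $abc\ne0$, and for $(a,b,c)$ and its cyclic permutations the octic (12) has 8 distinct zeros and $\Psi(1,1)\Psi(1,-1)\ne0$.

Replacing $\omega$ by $-\omega$ amounts to $s_1\mapsto-s_1$, so (G0) does not depend on $\omega$, and it is Zariski open in $(a,b,c)$. For $b=0$ the octic is $s_1^8+(2+8c^2/a^2)s_1^4s_2^4+s_2^8$. As a quadratic in $(s_1/s_2)^4$ it has discriminant $32\frac{c^2}{a^2}(1+2\frac{c^2}{a^2})$ and nonzero roots. So it has 8 distinct zeros, and the value $4+8c^2/a^2\ne0$ at $(1,\pm1)$, if $ac\ne0$ and $a^2\ne-2c^2$. So the condition on the octic is open and dense for $(a,b,c)$, hence also for its cyclic permutations, and (G0) holds for general $(a,b,c)$.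

**Step 4: hypothesis (ii).** Let (G0) hold. Near $t=(1,0)$ we have (3) with $\kappa=1$, $\tau=\xi_1$, $G=-\Psi$. The fibre $F_p$ of $\{\mathsf Q=\xi_1u,\ u^2=-\Psi\}$ is the smooth double cover of the conic branched in 8 points, irreducible of genus 3. The model is smooth along it because the Cartier divisor $F_p$ is smooth. Its image is a conic, not in a line. By $\mathbf j$, which exchanges $(1,0)$ and $(0,1)$, and by the cyclic symmetry, the same holds at all six zeros of $P$. Moreover, at $\xi_1=0$ we have $\beta=\gamma=0$ and $M$ splits into the blocks $\{0,2\}$, $\{1,3\}$, both of determinant $\mathsf Q$ by Step 1. So $M$ has corank $\ge2$ along the image of $F_p$, and by the symmetries this holds for every zero $p$ of $P$.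

## 9. Nodes over the open set

Let $U=\{P\ne0\}$. We show that for general $(a,b,c)$ the surface $W_0$ is smooth over $U$ except for ordinary nodes, and that the nodes are exactly the points of corank $2$.

**Step 1: points with $X=0$.** Here $\Phi=\prod m_i$, with zeros $y\in\mathbb CE_it$. By (10) these four points of $\mathbb P^1_y$ are distinct for $t\in U$, so exactly one $m_i$ vanishes, simply in $y$. As $\Phi\equiv\prod m_i$ mod $X^2$, $W_0$ is smooth there, and $M$ has corank 1.

Let now $X\ne0$. Since $(0,1)\notin U$, we write $t=(1,\tau)$ and normalize $X=1$. The coordinates are $(\tau,y)\in U\times\mathbb C^2$. Let $T=\{abc\ne0\}\subset\mathbb C^3$.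

**Step 2 (G1): for general $(a,b,c)$, $W_0$ is smooth at its corank 1 points.** Consider $\Phi$ on $U\times\mathbb C^2\times T$. At a corank 1 point $\mathrm{adj}M=s\varphi\varphi^T$ with $s\ne0$, and $d\Phi=\mathrm{tr}(\mathrm{adj}M\,dM)=s\,\varphi^T(dM)\varphi$. Suppose the derivatives with respect to $a,b,c$ vanish. The $\xi_k$ are nonzero on $U$, so
$$\varphi_0\varphi_1+\varphi_2\varphi_3=\varphi_0\varphi_2+\varphi_1\varphi_3=\varphi_0\varphi_3+\varphi_1\varphi_2=0.$$
If some $\varphi_i=0$, the products of any two of the other three vanish, so $\varphi=e_l$ up to scale. If no $\varphi_i$ is $0$, multiplying pairs of these equations gives $\varphi_0^2=\varphi_1^2=\varphi_2^2=\varphi_3^2$, and we may take all $\varphi_i^2=1$. The derivative in the direction $\delta y$ is $s\,J\big((\sum\varphi_i^2E_i)t,\delta y\big)$. In the first case the first argument is $E_lt\ne0$, as $E_l$ is invertible. In the second case it is $4t\ne0$, as $\sum E_i=4$. So $d\Phi\ne0$. Hence the locus of corank 1 points in the total space $\{\Phi=0\}$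 is smooth, and by generic smoothness $W_0$ is smooth at its corank 1 points for general $(a,b,c)$.

**Step 3: the corank $\ge2$ locus in better coordinates.** Let $\mathcal N\subset U\times\mathbb C^2\times T$ be the scheme defined by the $3\times3$ minors of $M$. We want to show that its fibre over general $(a,b,c)$ is finite and reduced (G2). If $y=0$, then $M$ has the eigenvectors $(1,\pm1,\pm1,\pm1)$ with product of entries $1$ and the eigenvalues $\alpha+\beta+\gamma$, $\gamma-\alpha-\beta$, $\alpha-\beta-\gamma$, $\beta-\gamma-\alpha$. Any two of them sum to one of $\pm2\alpha,\pm2\beta,\pm2\gamma$, which are nonzero. So the corank is $\le1$ there, and $y\ne0$ on $\mathcal N$.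

The $n_i$, hence the $m_i$, are linear coordinates on $\mathbb C^2\otimes\mathbb C^2\ni t\otimes y$, and
$$\textstyle\sum m_i^2=4\sum n_i^2=16(x_3x_4-x_1x_2)$$
is a nonzero multiple of the determinant of a tensor. A nonzero tensor of rank one with nonzero first row is uniquely $(1,\tau)\otimes y$ with $y\ne0$ and $\tau$ a regular function of it. So $(\tau,y)\mapsto m$ identifies $U\times(\mathbb C^2\setminus0)$ with an open subset of $\{\sum m_i^2=0,\ m\ne0\}$. For $\tau\in U$ the map $(a,b,c)\mapsto(\alpha,\beta,\gamma)$ is an invertible diagonal map depending algebraically on $\tau$. Hence $\mathcal N$ is isomorphic to an open subscheme of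
$$\mathcal R_0:=\mathcal R\cap\{f=0,\ m\ne0\},\qquad f=\textstyle\sum m_i^2,$$
where $\mathcal R\subset\mathbb C^4\times\{\alpha\beta\gamma\ne0\}$ is defined by the $3\times3$ minors of $M|_{X=1}$ with $m_i,\alpha,\beta,\gamma$ independent variables.

Simultaneous permutations of rows and columns give an action of $\mathfrak S_4$ on $\mathcal R$ preserving $f$: the $m_i$ are permuted, and $\gamma,\alpha,\beta$ are permuted like the partitions $01|23$, $02|13$, $03|12$. The Klein group $V=\{1,(01)(23),(02)(13),(03)(12)\}$ fixes $\alpha,\beta,\gamma$.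

**Step 4: the relations.** The minor with rows $012$ and columns $013$ is
$$\det\begin{pmatrix}m_0&\gamma&\beta\\ \gamma&m_1&\alpha\\ \alpha&\beta&\gamma\end{pmatrix}=\gamma(m_0m_1+\alpha^2+\beta^2-\gamma^2)-\alpha\beta(m_0+m_1).$$
Multiplying by $\gamma$, adding and subtracting $\alpha^2\beta^2$, and using the symmetry, we get on $\mathcal R$:
$$\begin{aligned}(\gamma m_i-\alpha\beta)(\gamma m_j-\alpha\beta)&=(\alpha^2-\gamma^2)(\beta^2-\gamma^2),\quad ij=01,23,\\(\alpha m_i-\beta\gamma)(\alpha m_j-\beta\gamma)&=(\beta^2-\alpha^2)(\gamma^2-\alpha^2),\quad ij=02,13,\\(\beta m_i-\alpha\gamma)(\beta m_j-\alpha\gamma)&=(\alpha^2-\beta^2)(\gamma^2-\beta^2),\quad ij=03,12.\end{aligned}\tag{13}$$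

**Step 5: over $\Delta=\{\alpha^2,\beta^2,\gamma^2\text{ distinct}\}$, $\mathcal R$ is a graph.** There the right sides in (13) are nonzero, so the equations $01,02,03$ define a graph $\mathcal G$: $m_1=\iota_\gamma(m_0)$, $m_2=\iota_\alpha(m_0)$, $m_3=\iota_\beta(m_0)$ with Möbius involutions, for example
$$\iota_\gamma(m)=\frac{\alpha\beta}\gamma+\frac{(\alpha^2-\gamma^2)(\beta^2-\gamma^2)}{\gamma(\gamma m-\alpha\beta)},$$
and $m_0\notin\{\frac{\alpha\beta}\gamma,\frac{\beta\gamma}\alpha,\frac{\gamma\alpha}\beta\}$, three distinct values on $\Delta$. $\mathcal G$ is smooth and irreducible of dimension 4, with coordinates $\alpha,\beta,\gamma,m_0$. $\mathcal R\cap\Delta$ is a closed subscheme of $\mathcal G$. Symmetric matrices of corank $\ge2$ have codimension 3, so all components of $\mathcal R$ have dimension $\ge7-3=4$. So $\mathcal R\cap\Delta$ is empty, and then nothing is to be shown over $\Delta$, or it equals $\mathcal G$. Assume the latter. Then all of (13) holds on $\mathcal G$, and $V$ acts on $\mathcal G$.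

Put $e=\frac14\sum m_i$, $\sigma_1=\alpha^2+\beta^2+\gamma^2$, $\sigma_2=\alpha^2\beta^2+\beta^2\gamma^2+\gamma^2\alpha^2$. The relations for $ij=01,23$ read $m_im_j=\frac{\alpha\beta}\gamma(m_i+m_j)-(\alpha^2+\beta^2-\gamma^2)$. Adding all six, $\sum_{i<j}m_im_j=\frac{4\sigma_2}{\alpha\beta\gamma}e-2\sigma_1$, so
$$f=16e^2-\frac{8\sigma_2}{\alpha\beta\gamma}e+4\sigma_1\quad\text{on }\mathcal G.\tag{14}$$
For fixed $(\alpha,\beta,\gamma)\in\Delta$, $e$ is a rational function of $m_0$ of degree 4, with simple poles at $\infty,\frac{\alpha\beta}\gamma,\frac{\beta\gamma}\alpha,\frac{\gamma\alpha}\beta$. So $f\not\equiv0$ on each fibre of $\mathcal G$, and $\{f=0\}\subset\mathcal G$ is of pure dimension 3 (or empty) and quasi-finite over $(\alpha,\beta,\gamma)$-space.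

**Step 6: the critical points of $e$.** On a fibre of $\mathcal G$, which is $\mathbb P^1_{m_0}$ minus the four poles, $(01)(23)$ sends $m_0$ to $m_1=\iota_\gamma(m_0)$, and likewise for the other elements of $V$. So $\iota_\gamma,\iota_\alpha,\iota_\beta$ commute and preserve $e$. They are distinct, since they take different values at $\infty$. Distinct commuting Möbius involutions have no common fixed point: put it at $\infty$; then $m\mapsto-m+c$ and $m\mapsto-m+c'$ commute only if $c=c'$. Each has two fixed points, so together they have six distinct fixed points. An involution has derivative $-1$ at a fixed point. So $e\circ\iota_\gamma=e$ shows that a fixed point is not a simple pole of $e$ and is a critical point of $e$. By Riemann–Hurwitz a map $\mathbb P^1\to\mathbb P^1$ of degree 4 has total ramification $6$. So these six points are all the critical points of $e$.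

**Step 7: $f$ vanishes simply on $\mathcal G$.** Suppose $f$ vanishes doubly along a component $\mathcal Z$ of $\{f=0\}\subset\mathcal G$, $\dim\mathcal Z=3$. Then $\partial f/\partial m_0=(32e-8\sigma_2/\alpha\beta\gamma)\,\partial e/\partial m_0=0$ on $\mathcal Z$, so one of the two factors vanishes on $\mathcal Z$.

If $4e=\sigma_2/\alpha\beta\gamma$ on $\mathcal Z$, then (14) becomes $-16e^2+4\sigma_1=0$, so $\sigma_2^2=4\alpha^2\beta^2\gamma^2\sigma_1$. This is a nontrivial equation: for $\alpha=\beta=1$ it reads $1-4\gamma^2=0$. By quasi-finiteness $\dim\mathcal Z\le2$, a contradiction.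

If $\partial e/\partial m_0=0$ on $\mathcal Z$, note that $\mathcal Z$ dominates $(\alpha,\beta,\gamma)$-space by quasi-finiteness. By Step 6, over general $(\alpha,\beta,\gamma)$ its points have $m_0$ fixed by one of the involutions, say $\iota_\gamma$; the other cases follow by $\mathfrak S_4$-symmetry. The point is then fixed by $(01)(23)$, so $m_0=m_1$ and $m_2=m_3$. Also $m_2=\iota_\alpha(m_0)$ is fixed by $\iota_\gamma$, as they commute, and $m_2\ne m_0$, as there are no common fixed points. So $m_0,m_2$ are the two roots of $\gamma m^2-2\alpha\beta m+\gamma(\alpha^2+\beta^2-\gamma^2)=0$. Hence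
$$f=2(m_0^2+m_2^2)=2\Big[\frac{4\alpha^2\beta^2}{\gamma^2}-2(\alpha^2+\beta^2-\gamma^2)\Big]=\frac{4(2\alpha^2\beta^2-\beta^2\gamma^2-\gamma^2\alpha^2+\gamma^4)}{\gamma^2},$$
which is nonzero for general $(\alpha,\beta,\gamma)$, a contradiction.

So $\mathcal R_0\cap\Delta$ is of pure dimension 3 (or empty) and generically reduced, and its locus of non-smooth points has dimension $\le2$.

**Step 8: outside $\Delta$, $\dim(\mathcal R_0\setminus\Delta)\le2$.** Let $\alpha=\varepsilon\gamma$, $\varepsilon=\pm1$, $\beta^2\ne\gamma^2$. Then (13) gives $(m_i-\varepsilon\beta)(m_j-\varepsilon\beta)=0$ for $ij=01,23,02,13$. So $m_0=m_3=\varepsilon\beta$ or $m_1=m_2=\varepsilon\beta$. The other two satisfy $(\beta m_i-\varepsilon\gamma^2)(\beta m_j-\varepsilon\gamma^2)=(\gamma^2-\beta^2)^2\ne0$. This defines an irreducible 3-dimensional set with coordinates $\beta,\gamma,m_i$. On it $f=2\beta^2+m_i^2+m_j^2\not\equiv0$: let $m_i\to\infty$; then $m_j\to\varepsilon\gamma^2/\beta$. So $f=0$ cuts out dimension $\le2$. The cases $\alpha^2=\beta^2\ne\gamma^2$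 and $\beta^2=\gamma^2\ne\alpha^2$ follow by $\mathfrak S_4$-symmetry. If $\alpha^2=\beta^2=\gamma^2$, then with $\kappa=\frac{\alpha\beta}\gamma=\frac{\beta\gamma}\alpha=\frac{\gamma\alpha}\beta$ all $(m_i-\kappa)(m_j-\kappa)=0$, so at least three $m_i$ equal $\kappa$, and the dimension is $\le2$.

**Step 9 (G2): conclusion.** By Steps 7 and 8 the locus where $\mathcal N$ is not smooth of dimension 3 has dimension $\le2<\dim T$, so it does not dominate $T$. By generic smoothness, for general $(a,b,c)$ the corank $\ge2$ scheme over $U$ is finite and reduced. At a point of it where the corank is $2$, completing squares shows that $M$ is locally congruent to $\mathbf 1_2\oplus\begin{pmatrix}f_1&f_2\\f_2&f_3\end{pmatrix}$, and the ideal of the $3\times3$ minors is $(f_1,f_2,f_3)$. Since the scheme is a reduced point, $f_1,f_2,f_3$ are local coordinates, and $\Phi=\text{unit}\cdot(f_1f_3-f_2^2)$ has an ordinary node. Corank $\ge3$ does not occur, because there the $3\times3$ minors lie in the square of the maximal ideal and the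 scheme would not be reduced.

From now on fix $(a,b,c)$ general, so that (G0), (G1), (G2) hold. Hypotheses (i) and (ii) of Lemma 1 hold with $d=4$; here $\Phi|_t\not\equiv0$ for all $t$, since $\Phi|_{X=0}=\prod m_i$.

## 10. Four disjoint sections and a free quotient with $K^2=2$

Let $W$ be the normalization of $W_0$. Its only singularities are nodes, over $U$, with $X\ne0$. Let $\tilde W\to W$ be the minimal resolution, with disjoint exceptional $(-2)$-curves $N_j$, and $N=\sum N_j$. Write again $f:\tilde W\to\mathbb P^1$ (the polynomial $f$ of Section 9 is not used any more). $\Gamma$ acts on $\tilde W$.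

**Step 1: $\mathrm{div}(X)$ consists of four disjoint sections.** Over $U$ it is étale of degree 4 over $\mathbb P^1$ by (10). On $F_p$ over $(1,0)$ we have $X=\omega s_1s_2$, and at $s_1s_2=0$ the octic (12) is nonzero. So $X|_{F_p}$ has four simple zeros. Hence $\mathrm{div}(X)$ is smooth there and transversal to $F_p$. By symmetry the same holds at the other $p$. So $\mathrm{div}(X)\to\mathbb P^1$ is finite étale of degree 4, and as $\mathbb P^1$ is simply connected, $\mathrm{div}(X)=C_0+\dots+C_3$ with disjoint sections, $C_i$ mapping to $\{(t;0,E_it)\}$ in $W_0$ and disjoint from $N$. A section of bidegree $(\alpha,\beta)$ restricts to $C_i$, parametrized by $t\mapsto(t;0,E_it)$, as a form of degree $\alpha+\beta$ in $t$. So $FC_i=HC_i=1$ and $C_i^2=(H-3F)C_i=-2$.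

**Step 2: the canonical class.** Nodes do not change the canonical class, so $K_{\tilde W}=H-F\sim2F+\sum C_i$ and $K_{\tilde W}C_i=0$. Curves other than the $C_i$ have nonnegative degree on $2F+\sum C_i$. So $K_{\tilde W}$ is nef, and $K_{\tilde W}^2=2F\cdot\sum C_i+0=8$, in accordance with (5).

**Step 3: $\Gamma$ acts freely on $\tilde W$.** A fixed point of $q_k$ lies over a zero of $\xi_k$, where $\tilde W=W$. By the cyclic symmetry (with $(a,b,c)$ replaced by a cyclic permutation) and by $\mathbf j$, which commutes with $\mathbf i$ in $\Gamma$ and exchanges $(1,0)$ and $(0,1)$, we may take $k=1$, $t^*=(1,0)$, $\epsilon=\iota$. By (2), $\mathbf i$ acts on the fibre by $(X,y)\mapsto(X,(-y_0,y_1))$, that is, $\ell_1\leftrightarrow\ell_2$ with $X$ fixed, so $(s_1,s_2)\mapsto(s_2,s_1)$ on the conic. Fixed points lie over $s_1=\pm s_2$, and at these points of the conic the coordinates $(\ell_1,\ell_2,X)=(1,1,\pm\omega)$ are exactly preserved. The section $u=\mathsf Q/\xi_1$ of bidegree $(0,2)$ is $\mathbf i$-invariant by the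 sign rule, so by (2) it is multiplied by $-1$. A fixed point would have $u=-u=0$, i.e. $\Psi(1,\pm1)=0$, which (G0) excludes.

So $\Sigma=\tilde W/\Gamma$ is a smooth projective surface, $K_\Sigma$ is nef and $K_\Sigma^2=8/4=2$. Since $q(t;0,E_it)=(qt;0,qE_iq^{-1}\cdot qt)$, $\Gamma$ permutes the $C_i$ simply transitively. Their common image $\nu$ is a smooth rational curve with $4\nu^2=-8$, a $(-2)$-curve. A nontrivial element of $\Gamma$ preserving some $N_j\cong\mathbb P^1$ would have a fixed point on it. So none does, and the image $n$ of $N$ is a disjoint union of $(-2)$-curves.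

## 11. The kernel line bundle

The curve $\nu+n$ shall be the branch curve of a double cover. For that we need a square root of $\mathcal O(\nu+n)$, and it comes from the kernel of $M$.

**Step 1: the kernel.** On $\tilde W$ let $\mathcal K=\ker(M:\mathcal O^4\to\mathcal O(F+H)^4)$. The general corank is 1, so this is a saturated reflexive sheaf of rank 1 on a smooth surface, a line bundle $\mathcal O(-h)$. The inclusion is a vector $\varphi=(\varphi_i)$ of sections of $\mathcal O(h)$ with no common divisor. It is nowhere zero at corank 1 points, since there $M$ is locally congruent to $\mathbf 1_3\oplus(0)$ on $\tilde W$. By (11), $\mathcal K\subset\mathcal O\otimes\mathbb C^4$ is $Q$-linearized through $L_q$, and $-1$ acts on it by $-1$.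

**Step 2: the adjugate.** As $M\,\mathrm{adj}M=0$ on $\tilde W$, the columns of $\mathrm{adj}M$ lie in $\mathcal K(3F+3H)$. So $\mathrm{adj}M=\varphi\psi^T$. The rows are also annihilated by the symmetric matrix $M$, so $\psi$ is a multiple of $\varphi$:
$$\mathrm{adj}M=\sigma\varphi\varphi^T,\qquad\sigma\in H^0(3F+3H-2h).$$
Viewed as a section of $\mathcal K^2(3F+3H)$, $\sigma$ is $Q$-invariant, because $\mathrm{adj}M(qx)=L_q\,\mathrm{adj}M(x)L_q^T$ and $\mathcal K^2\hookrightarrow\mathrm{Sym}^2\mathbb C^4\otimes\mathcal O$ is equivariant.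

**Step 3: $\mathrm{div}(\sigma)=\sum_pF_p+N$.** Since $\varphi$ has no common divisor, the order of $\sigma$ along a curve is the order of $\mathrm{adj}M$.

* Over $U$ off $N$ the corank is 1, so $\mathrm{adj}M\ne0$.
* Along $N_j$ the order is exactly 1: the entries of $\mathrm{adj}M$ generate the ideal $(f_1,f_2,f_3)$ of the node, whose pull-back is $\mathcal O(-N_j)$.
* Along the irreducible curve $F_p$, $\mathrm{adj}M$ vanishes by Section 8, Step 4. The order is exactly 1: on $C_0$ the matrix $M$ is diagonal, and by (10) $(\mathrm{adj}M)_{00}|_{C_0}=\prod_{j\ne0}m_j(t,E_0t)=-64P(t)$ has simple zeros, while $C_0$ meets $F_p$ transversally.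

As $\mathrm{div}(P)=\sum F_p\sim6F$,
$$2h\sim3H-3F-N,\qquad hN_j=1,\qquad hC_i=0.\tag{15}$$
The last two follow from $HN_j=FN_j=0$, $N_j^2=-2$, and $HC_i=FC_i=1$, $NC_i=0$.

**Step 4: the square root.** Let $L=\mathcal O(2H-3F)\otimes\mathcal K=\mathcal O(2H-3F-h)$. Then $L^2=\mathcal O(4H-6F-2h)\cong\mathcal O(\sum C_i+N)$: the $Q$-invariant section $X\sigma/P$ of $\mathcal K^2(4H-6F)=L^2$ has divisor exactly $\sum C_i+N$. The element $-1\in Q$ acts on $L$ by $(-1)^{2-3}\cdot(-1)=1$. So $L$ is $\Gamma$-linearized.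

**Step 5: $H^0(\tilde W,K_{\tilde W}+L)=0$.** This will give $p_g=0$. By (15), $K_{\tilde W}+L=3H-4F-h\sim h-F+N$, and $(h-F+N)N_j=1-2=-1$. So every section vanishes on each $N_j$, and as the $N_j$ are disjoint, on $N$. It suffices that $H^0(h-F)=0$.

For general $t$, $F_t$ is a smooth plane quartic on which $M$ has corank 1 everywhere. So $\mathrm{coker}(M:\mathcal O_{\mathbb P^2}(-1)^4\to\mathcal O_{\mathbb P^2}^4)$ is a line bundle on $F_t$: locally $M$ is equivalent to $\mathbf 1_3\oplus(\Phi|_t)$. Since $\varphi^TM=0$ and $\varphi$ is nowhere zero on $F_t$, $\varphi^T$ induces a surjection of this line bundle onto $\mathcal O_{F_t}(h)$, which is an isomorphism. As $H^0(\mathcal O_{\mathbb P^2}(-1))=H^1(\mathcal O_{\mathbb P^2}(-1))=0$, $H^0(F_t,h)\cong\mathbb C^4$ with basis $\varphi_0,\dots,\varphi_3$, and $f_*\mathcal O(h)$ has rank 4.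

For every $t$ the $\varphi_i|_{F_t}$ are independent. Indeed, on $C_i$ over $U$ the kernel of $M$ is spanned by $e_i$. So $\varphi_j|_{C_i}=0$ for $j\ne i$, and $\varphi_i|_{C_i}$ is a nonzero section of a line bundle of degree $hC_i=0$ on $\mathbb P^1$, hence nowhere zero. Evaluating a relation $\sum\lambda_i\varphi_i|_{F_t}=0$ at $C_i\cap F_t$ gives $\lambda_i=0$. Since $f_*\mathcal O(h)\otimes k(t)\hookrightarrow H^0(F_t,h)$, the map $\mathcal O^4\to f_*\mathcal O(h)$ is injective on fibres, hence an isomorphism. So $H^0(h-F)=H^0(\mathbb P^1,\mathcal O(-1)^4)=0$.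

## 12. The double cover with $K^2=4$ and $p_g=0$

As $\Gamma$ acts freely, $L$ descends to $L_\Sigma$ on $\Sigma$, and the invariant section of $L^2$ descends to a section of $L_\Sigma^2$ with divisor $\nu+n$. Let $\pi:\hat S\to\Sigma$ be the double cover branched over the smooth curve $\nu+n$. It is smooth, and irreducible since the branch curve is not empty. Let $w\in H^0(\pi^*L_\Sigma)$ be the tautological section; its divisor is the ramification divisor $E$. For the component $E_\nu$ over $\nu$ we have $\pi^*\nu=2E_\nu$, so $4E_\nu^2=2\cdot(-2)$ and $E_\nu^2=-1$. The same holds for the other components, so all are $(-1)$-curves. Let $\hat S\to S$ contract them.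

We have $K_{\hat S}=\pi^*(K_\Sigma+L_\Sigma)=\pi^*K_\Sigma+E$. So $K_S$ pulls back to $\pi^*K_\Sigma$, which is nef, and $K_S^2=2K_\Sigma^2=4$. So $S$ is minimal of general type. From $\pi_*\mathcal O_{\hat S}=\mathcal O\oplus L_\Sigma^{-1}$,
$$H^0(K_S)=H^0(K_{\hat S})\cong H^0(K_\Sigma)\oplus H^0(K_\Sigma+L_\Sigma)\subset H^0(\tilde W,K_{\tilde W})^\Gamma\oplus H^0(\tilde W,K_{\tilde W}+L)=0,$$
by Lemma 1 (nodes are rational double points, so $H^0(K_{\tilde W})=H^0(\omega_W)$) and Section 11, Step 5. So $p_g(S)=0$ and $K_S^2=4$.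

The number of nodes can now be computed as a check. Both $\Sigma$ and $S$ are minimal of general type with $p_g=0$, so $\chi(\mathcal O_\Sigma)=\chi(\mathcal O_{\hat S})=1$. If $n$ has $k$ components, then $4L_\Sigma^2=-2(1+k)$, $L_\Sigma K_\Sigma=0$, and $1=\chi(\mathcal O_{\hat S})=2\chi(\mathcal O_\Sigma)+\frac12L_\Sigma(L_\Sigma+K_\Sigma)=2-\frac{1+k}4$. So $k=3$, and $W$ has $12$ nodes.

## 13. Residues at four collinear points

Let $x\in S$ be the image of the exceptional curve $E_\nu$. We show that $x$ is a base point of $|2K_S|$. We have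
$$H^0(2K_S)=H^0(\hat S,2\pi^*K_\Sigma)=H^0(2K_\Sigma)\oplus w\cdot H^0(2K_\Sigma-L_\Sigma),$$
and $w=0$ on $E$. So it suffices that every $\theta\in H^0(2K_\Sigma)=H^0(\tilde W,\mathcal O(2H-2F))^Q$ vanishes on $\sum C_i$.

**Step 1: $\theta$ is the same constant on all four sections.** Parametrize $C_i$ by $t\mapsto(t;0,E_it)$. Then $\theta(t;0,E_it)$ is homogeneous of degree $-2+2=0$ in $t$ and regular on $\mathbb C^2\setminus0$, so it is a constant $c_i$. For $q\in Q$ with $qE_iq^{-1}=E_{i'}$,
$$c_{i'}=\theta(qt;0,E_{i'}qt)=\theta(qt;0,qE_it)=\theta(t;0,E_it)=c_i .$$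
As $Q$ permutes the $E_i$ transitively, all $c_i$ equal some $c$.

**Step 2: the residue theorem gives $c=0$.** For general $t\in U$, $F_t$ is a smooth plane quartic, and since $H^1(\mathcal O_{\mathbb P^2}(-2))=0$, $\theta|_{F_t}$ is induced by a quadratic form in $(X,y)$. Let $\vartheta(y)$ be the restriction of this form to $X=0$; so $\vartheta(E_it)=c$ for all $i$. The form
$$\frac{\vartheta(y)\,J(y,dy)}{\prod_jJ(E_jt,y)}$$
is homogeneous of degree $0$, hence a meromorphic form on $\mathbb P^1_y$, with simple poles at the four distinct points $y=E_it$. At $y=v$ the form $J(y,dy)/J(v,y)$ has residue $1$: put $y=v+zw$ with $J(v,w)=1$; then $J(y,dy)=dz$ and $J(v,y)=z$. So the residue theorem and (10) give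
$$0=\sum_{i}\frac{\vartheta(E_it)}{\prod_{j\ne i}J(E_jt,E_it)}=\sum_i\frac{c}{-64P(t)}=-\frac{c}{16P(t)}.\tag{16}$$
With $v_i=(1,z_i)$ in place of $E_it$, the vanishing of the first sum is the familiar identity $\sum_iz_i^k/\prod_{j\ne i}(z_i-z_j)=0$ for four points and $k\le2$. In (16) all four denominators agree, and this is what turns the equality of the four values into their vanishing. Hence $c=0$, $\theta$ vanishes on all $C_i$, and $x$ is a base point of $|2K_S|$. This proves Theorem B. $\square$

The vanishing of $\theta$ also follows from Lemma 2. $\Sigma$ is minimal of general type with $p_g=0$ and $K_\Sigma^2=2$, so $h^0(2K_\Sigma)=3$, and the three independent sections $X^2\xi_1^2$, $X^2\xi_2^2$, $Xn_0$ already fill this space. All of them are divisible by $X$.
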